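# Coxeter groups that finite quotients cannot tell apart

## 1. Doubling the triangle group

Consider all maps of $\mathbb Z^3$ to itself of the form $x\mapsto l+\sigma x$, where $\sigma\in S_3$ permutes the coordinates and $l\in\mathbb Z^3$ has coordinate sum $0$. They form a group $A$. We write $(l,\sigma)$ for such a map and $L$ for the group of translations in $A$, that is, for the $l$ with coordinate sum $0$. Three elements of order 2 are
$$s_1:(x_1,x_2,x_3)\mapsto(x_2,x_1,x_3),\qquad s_2:(x_1,x_2,x_3)\mapsto(x_1,x_3,x_2),\qquad s_0:(x_1,x_2,x_3)\mapsto(x_3+1,x_2,x_1-1).$$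

Each pair has a common fixed point: $s_1,s_2$ fix $(0,0,0)$; $s_0,s_2$ fix $(1,0,0)$, since $s_0(1,0,0)=(0+1,0,1-1)$; and $s_0,s_1$ fix $(1,1,0)$, since $s_0(1,1,0)=(0+1,1,1-1)$. The stabilizer in $A$ of a point $x$ contains exactly one map for each $\sigma\in S_3$, because $l+\sigma x=x$ forces $l=x-\sigma x$. So each stabilizer is a copy of $S_3$. Two distinct transpositions generate $S_3$, so
$$W_0=\langle s_1,s_2\rangle,\qquad W_1=\langle s_0,s_2\rangle,\qquad W_2=\langle s_0,s_1\rangle$$
are the full stabilizers of $(0,0,0)$, $(1,0,0)$, $(1,1,0)$. Each product $s_js_k$ with $j\ne k$ has order 3. In fact $A$ is the triangle group with presentation $\langle s_0,s_1,s_2\mid s_k^2,\ (s_js_k)^3\rangle$.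

Now double the translations: let $\varphi(l,\sigma)=(2l,\sigma)$. Scaling commutes with permuting coordinates, so $\varphi$ is a homomorphism. It sends the stabilizer of $x$ to the stabilizer of $2x$. So $\varphi(W_0)=W_0$, while $\varphi(W_1)$ is the stabilizer of $(2,0,0)$. Translating by $(-1,1,0)\in L$ moves $(2,0,0)$ to $(1,1,0)$, hence $\varphi(W_1)$ is conjugate in $A$ to $W_2$. Similarly $\varphi(W_2)$ is the stabilizer of $(2,2,0)$, and translating by $(0,-1,1)$ moves this point to $(2,1,1)=(1,0,0)+(1,1,1)$, which has the same stabilizer as $(1,0,0)$. So $\varphi(W_2)$ is conjugate to $W_1$. Doubling fixes the class of $W_0$ and exchanges the classes of $W_1$ and $W_2$.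

The map $\varphi$ is not an automorphism of $A$: its image has index $|L/2L|=4$. But on the finite quotient $A/mL$ with $m$ odd it induces a bijection, because $2$ is invertible mod $m$. Such a quotient sees a symmetry that $A$ need not have. In this example nothing new happens, since $A$ does have an automorphism that fixes $W_0$ and exchanges $W_1$ with $W_2$, namely $s_1\leftrightarrow s_2$, $s_0\mapsto s_0$.

Do the same with five coordinates. There will be five generators $s_0,\dots,s_4$ arranged in a pentagon and five classes of point stabilizers, told apart by the coordinate sum of the point mod $5$. Doubling permutes these *types* by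
$$0\mapsto0,\quad1\mapsto2,\quad2\mapsto4,\quad3\mapsto1,\quad4\mapsto3 .$$
The adjacent pair $\{0,1\}$ of the pentagon goes to the non-adjacent pair $\{0,2\}$, which no symmetry of the pentagon does. So there may be information, "are these two types adjacent?", that the group knows and its finite quotients do not.

## 2. Coxeter groups and their sets of finite quotients

**Definition.** Let $\Gamma$ be a finite graph with vertex set $V(\Gamma)$, edge set $E(\Gamma)$ and an edge-labeling $m\colon E(\Gamma)\to\mathbb N_{\ge3}\cup\{\infty\}$. The *Coxeter group* $W_\Gamma$ is given by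
$$W_\Gamma=\langle V(\Gamma)\mid v^2 \text{ for all } v\in V(\Gamma),\ (vw)^2 \text{ if } \{v,w\}\notin E(\Gamma),\ (vw)^{m(\{v,w\})} \text{ if } \{v,w\}\in E(\Gamma),\ m(\{v,w\})<\infty\rangle .$$

So distinct vertices that are not joined commute, and an edge labeled $\infty$ imposes no relation. The triangle with all labels 3 gives the group of Section 1. The rank is the number of vertices. Coxeter groups are finitely generated and residually finite.

**Definition.** For a group $G$, let $\mathcal F(G)$ be the set of isomorphism classes of finite quotients of $G$.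

The question, from Philip Möller and Olga Varghese, "On quotients of Coxeter groups", arXiv:2305.06207 (2023), is: *if $\mathcal F(W_\Gamma)=\mathcal F(W_\Omega)$, does it follow that $W_\Gamma\cong W_\Omega$?*

If $W_\Gamma$ is finite, the answer is yes. Finite quotients of $W_\Omega$ then have order at most $|W_\Gamma|$. An infinite residually finite group has arbitrarily large finite quotients, so $W_\Omega$ is finite, and each of the two groups is the largest member of the common set of quotients. We therefore need infinite groups. We shall see that in general the answer is **no**.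

One caution. To show that two Coxeter groups are not isomorphic, it is not enough to see that their graphs differ. The edge labeled 6 gives the dihedral group of order 12. With $r$ the rotation of order 6 and $s$ a reflection, this group is $\langle r^2,s\rangle\times\langle r^3\rangle\cong S_3\times C_2$, which is also the Coxeter group of an edge labeled 3 together with an isolated vertex. A proof of non-isomorphism has to find something intrinsic.

## 3. Point stabilizers in the affine symmetric group

Fix $n\ge3$. We need the picture of Section 1 for $n$ coordinates, and we need it over two rings at once, $R=\mathbb Z$ and $R=\hat{\mathbb Z}$.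

Recall that the profinite completion $\hat G$ of a group $G$ is the inverse limit of its finite quotients, and $\hat{\mathbb Z}=\varprojlim\mathbb Z/m$ is a torsion-free ring with $\hat{\mathbb Z}/n\hat{\mathbb Z}=\mathbb Z/n$ in which $\mathbb Z$ is dense. It has many units: an element of $\hat{\mathbb Z}^*$ is a compatible choice of a unit mod $m$ for every $m$. For instance, there is a unit of $\hat{\mathbb Z}$ congruent to $2$ mod $5$, although $\mathbb Z^*=\{\pm1\}$.

The group $S_n$ acts on $R^n$ by $(\sigma x)_k=x_{\sigma^{-1}(k)}$, so $\sigma e_i=e_{\sigma(i)}$. Put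
$$|x|=\sum_i x_i,\quad \mathbf 1=(1,\dots,1),\quad L_R=\{x\in R^n:|x|=0\},\quad A_R=L_R\rtimes S_n,\quad L=L_{\mathbb Z},\quad A=A_{\mathbb Z}.$$
Elements are written $(l,\sigma)$ with $(l,\sigma)(l',\sigma')=(l+\sigma l',\sigma\sigma')$, and $t_l=(l,1)$.

A finite-index subgroup of $A$ meets $L$ in a finite-index subgroup, hence contains $mL$ for some $m\ge1$. Each $mL$ is normal of finite index in $A$. Hence
$$\hat A=\varprojlim A/mL=\varprojlim\,(L/mL)\rtimes S_n=A_{\hat{\mathbb Z}} .$$

**Definition.** For $x\in R^n$ put
$$C_x=t_xS_nt_x^{-1}=\{(x-\sigma x,\sigma):\sigma\in S_n\}.$$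

The conjugation takes place in $R^n\rtimes S_n$, but since $|x-\sigma x|=0$ we have $C_x\le A_R$. In the action $(l,\sigma)x=l+\sigma x$, the group $C_x$ is the stabilizer of $x$ in $A_R$. Projection to $\sigma$ maps $C_x$ isomorphically onto $A_R/L_R=S_n$. For $n=3$ the groups $C_{(0,0,0)},C_{(1,0,0)},C_{(1,1,0)}$ are $W_0,W_1,W_2$ of Section 1.

**Lemma 1.** $C_x$ and $C_z$ are conjugate in $A_R$ if and only if $|x|\equiv|z|$ mod $nR$.

*Proof.* Since $(l,\tau)t_x=t_{l+\tau x}\tau$, we get $(l,\tau)C_x(l,\tau)^{-1}=C_{l+\tau x}$, and $|l+\tau x|=|x|$. Next, $C_y=C_z$ means $y-\sigma y=z-\sigma z$ for all $\sigma$, i.e. $y-z$ is fixed by $S_n$, i.e. $y-z\in R\mathbf 1$. So if $C_x$ is conjugate to $C_z$, then $l+\tau x=z+r\mathbf 1$ for some $(l,\tau)\in A_R$ and $r\in R$, and taking sums, $|x|=|z|+nr$. Conversely, if $|x|-|z|=nr$, then $l=z-x+r\mathbf 1$ has $|l|=0$, and $t_lC_xt_l^{-1}=C_{z+r\mathbf 1}=C_z$. $\square$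

We call $|x|$ mod $n$ the *type* of $C_x$. For $n=5$: the point $(7,0,0,0,0)$ has type 2, and $l=(-5,2,1,1,1)$ carries it to $(2,2,1,1,1)=(1,1,0,0,0)+\mathbf 1$.

**The Coxeter generators.** It is well known (Bourbaki, *Lie* VI §2; Humphreys, *Reflection groups and Coxeter groups*, Ch. 4) that $A$ is the Coxeter group of type $\tilde A_{n-1}$, whose graph is an $n$-cycle with all labels 3, with generators
$$s_k=(k\ k{+}1)\ \ (1\le k\le n-1),\qquad s_0=(e_1-e_n,(1\ n)).$$
Indices live in $\mathbb Z/n$. Put $W_k=\langle s_j:j\ne k\rangle$ and $\varepsilon_k=e_1+\dots+e_k$ for $0\le k\le n-1$.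

**Claim.** $W_k=C_{\varepsilon_k}$.

*Proof.* For $j\ne0,k$ the transposition $(j\ j{+}1)$ fixes $\varepsilon_k$, so $s_j=(0,(j\ j{+}1))\in C_{\varepsilon_k}$. If $k\ne0$, then $\varepsilon_k$ involves $e_1$ but not $e_n$, so $\varepsilon_k-(1\ n)\varepsilon_k=e_1-e_n$ and $s_0\in C_{\varepsilon_k}$. Thus $W_k\subseteq C_{\varepsilon_k}$. The linear parts of the $s_j$ with $j\neq k$ are the transpositions along an $n$-cycle with one edge removed. They form a spanning path on $\{1,\dots,n\}$, hence generate $S_n$. Since $C_{\varepsilon_k}\to S_n$ is bijective and $W_k\to S_n$ is onto, $W_k=C_{\varepsilon_k}$. $\square$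

As $|\varepsilon_k|=k$, Lemma 1 gives, over both rings:
$$\text{the } W_k\ (k\in\mathbb Z/n)\text{ are pairwise non-conjugate in }A_R,\text{ and every }C_x\text{ is conjugate in }A_R\text{ to }W_{|x|\bmod n}.\tag{1}$$

## 4. Attaching involutions to an $n$-cycle

We now build a group that remembers a set $I$ of types: for each $i\in I$ we add an involution that commutes with $W_i$ and is otherwise as free as possible.

**Definition.** Let $n\ge3$ and $I\subseteq\mathbb Z/n$. Let $\Gamma_{n,I}$ be the graph with vertices $s_k$ $(k\in\mathbb Z/n)$ and $a_i$ $(i\in I)$, and edges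

* $\{s_k,s_{k+1}\}$ with label $3$ for $k\in\mathbb Z/n$;
* $\{a_i,s_i\}$ with label $\infty$ for $i\in I$;
* $\{a_i,a_j\}$ with label $\infty$ for $i\ne j\in I$.

Write $W(I)=W_{\Gamma_{n,I}}$.

For $n=5$, $I=\{0,1\}$ this is a pentagon with two extra vertices, joined to each other and to two adjacent corners. For $I=\{0,2\}$ the two corners are not adjacent. Both groups have rank 7.

**Theorem 1.** For $n=5$, $\mathcal F(W(\{0,1\}))=\mathcal F(W(\{0,2\}))$, but $W(\{0,1\})\not\cong W(\{0,2\})$. So the answer to the question is no.

**Theorem 2.** Let $n\ge3$ and $I,J\subseteq\mathbb Z/n$.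

1. $W(I)\cong W(J)$ if and only if $J=\pm I+c$ for some sign and some $c\in\mathbb Z/n$.
2. $\mathcal F(W(I))=\mathcal F(W(J))$ if and only if $J=uI+c$ for some $u\in(\mathbb Z/n)^*$, $c\in\mathbb Z/n$.

**Corollary.** (a) For fixed $n\ge3$, equal finite quotients imply isomorphism within $\{W(I)\}_{I\subseteq\mathbb Z/n}$ if and only if $n\in\{3,4,6\}$. (b) The groups $W(\{0,u\})$, $u\in(\mathbb Z/n)^*$, all have the same finite quotients and form exactly $\varphi(n)/2$ isomorphism classes. So arbitrarily many pairwise non-isomorphic Coxeter groups can share the same finite quotients.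

(In the Corollary $\varphi$ is Euler's function; everywhere else it is a map on $A$.)

*Theorem 1 from Theorem 2.* We have $\{0,2\}=2\{0,1\}$, so the "if" part of (2) gives equal finite quotients. The two differences of elements of $\{0,2\}$ are $\pm2$, while those of $\pm\{0,1\}+c$ are $\pm1$, so in $\mathbb Z/5$ these sets are never equal, and the "only if" part of (1) gives non-isomorphism.

*Corollary from Theorem 2.* Since $\{0,u\}=u\{0,1\}$, part (2) shows that all $W(\{0,u\})$ have the same finite quotients. If $\{0,u'\}=\pm\{0,u\}+c$, comparing differences gives $u'=\pm u$. Conversely $\{0,-u\}=-\{0,u\}$. As $n\ge3$, a unit satisfies $u\ne-u$ (otherwise $2=0$ in $\mathbb Z/n$). So there are exactly $\varphi(n)/2$ isomorphism classes, a number that is unbounded in $n$. This is (b). If $\varphi(n)>2$, (b) provides two non-isomorphic groups with the same finite quotients. If $\varphi(n)=2$, i.e. $n\in\{3,4,6\}$, then $(\mathbb Z/n)^*=\{\pm1\}$ and the conditions in (1) and (2) coincide. $\square$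

One part of Theorem 2 is immediate: rotations and reflections of the $n$-cycle induce label-preserving isomorphisms $\Gamma_{n,I}\cong\Gamma_{n,\pm I+c}$. This proves "if" in Theorem 2(1).

A sanity check on the size of $I$: in the abelianization of $W(I)$ the relations $(s_ks_{k+1})^3=1$ and $s_k^2=1$ force all $s_k$ to be equal, and the $a_i$ remain independent, so $W(I)^{\rm ab}\cong C_2^{1+|I|}$. Finite quotients see $|I|$. What they see of the position of $I$ is the issue.

Two descriptions of $W(I)$ drive everything. The presentation of $W(I)$ is that of $A$ together with generators $a_i$ and relations $a_i^2=1$ and $[a_i,s_j]=1$ for $j\ne i$. Reading this as a universal property gives the first description.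

**(H)** A homomorphism $W(I)\to Q$ is the same as a homomorphism $f:A\to Q$ together with elements $q_i\in Q$ $(i\in I)$ such that $q_i^2=1$ and $q_i$ centralizes $f(W_i)$.

For the second, recall Bass–Serre theory. If $W$ is the amalgam of a group $A$ with groups $B_i$ along subgroups $W_i$, then $A$ and the $B_i$ embed in $W$, and $W$ acts without inversions on a tree with vertex set $W/A\sqcup\bigsqcup_iW/B_i$ and edge set $\bigsqcup_iW/W_i$, where the edge $gW_i$ joins $gA$ to $gB_i$. For example, the infinite dihedral group $C_2*C_2$ acts in this way on a line: vertex stabilizers are generated by reflections, and edge stabilizers are trivial.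

**(T)** $W(I)$ is the amalgam of $A$ with the finite groups $B_i=W_i\times\langle a_i\rangle$ along $W_i$, $i\in I$. Let $T_I$ be its Bass–Serre tree. Vertex stabilizers are the conjugates of $A$ and of the $B_i$, and edge stabilizers are the conjugates of the $W_i$. Let $v_0$ be the vertex with stabilizer $A$. The stabilizers of the edges at $v_0$ are the groups $gW_ig^{-1}$ with $g\in A$, $i\in I$.

## 5. Scaling by a factor that depends on the quotient

We want to turn a surjection $g:W(uI)\to Q$ onto a finite group into a surjection $W(I)\to Q$. By (H) we must produce a map $A\to Q$ and some involutions. The sensible first choice is to precompose $g|_A$ with a map $A\to A$ that sends type $i$ to type $ui$.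

An automorphism of $A$ will not do: Lemma 2 below shows that automorphisms only realize $k\mapsto\pm k+c$. The doubling map $\varphi(l,\sigma)=(2l,\sigma)$ of Section 1 does send type $i$ to type $2i$, and it yields a homomorphism $W(I)\to Q$ from any $g:W(2I)\to Q$. What fails is surjectivity. Take $n=5$, $Q=A/2L$, and let $g:W(\{0,2\})\to A\to A/2L$ be the retraction $a_i\mapsto1$ followed by the projection. Then $g\varphi(l,\sigma)=(2l,\sigma)$ mod $2L$, which depends only on $\sigma$, so the new map has image $S_5$ instead of $A/2L$. Doubling is harmless mod $5$ but collapses everything mod $2$.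

The way out is that only the residue of the scaling factor mod $n$ affects types. For a given $Q$ we may replace $2$ by any $v\equiv2$ mod $5$, and we choose $v$ coprime to the modulus that $Q$ sees. In the example, $A/2L$ is a quotient of $A/10L$, and $v=7$ works.

**Proof of "if" in Theorem 2(2).** Let $J=uI+c$ with $u\in(\mathbb Z/n)^*$. Since $W(uI+c)\cong W(uI)$, we may assume $J=uI$, where $u$ is an integer coprime to $n$. Let $g:W(J)\to Q$ be surjective with $Q$ finite, $f=g|_A$ and $b_j=g(a_j)$ for $j\in J$.

**Step 1: choosing the factor.** We need an integer that acts like $u$ on types and invertibly on $f(A)$. The kernel of $f$ contains some $mL$, and we may take $m$ to be a multiple of $n$. There is an integer $v\equiv u$ mod $n$ coprime to $m$: put $v=u+nt$, where $t$ is the product of the primes dividing $m$ but dividing neither $n$ nor $u$. Indeed, let $p$ be a prime dividing $m$. If $p\mid n$, then $p\nmid u$, so $p\nmid v$. If $p\nmid n$ and $p\mid u$, then $p\nmid nt$, so $p\nmid v$. If $p\nmid n$ and $p\nmid u$, then $p\mid t$, so $v\equiv u\not\equiv0$ mod $p$.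

**Step 2: the scaled map on $A$.** Let $\varphi:A\to A$, $\varphi(l,\sigma)=(vl,\sigma)$. It is a homomorphism, and it induces a bijection of $A/mL$ because $v$ is invertible mod $m$. As $f$ factors through $A/mL$, we get $f\varphi(A)=f(A)$. For $i\in I$ we have $\varphi(W_i)=\varphi(C_{\varepsilon_i})=C_{v\varepsilon_i}$, and $|v\varepsilon_i|\equiv ui$ mod $n$. By (1), there is $h_i\in A$ with
$$\varphi(W_i)=h_iW_{ui}h_i^{-1}.$$

**Step 3: the involutions.** Put $f'=f\varphi$ and $b'_i=f(h_i)\,b_{ui}\,f(h_i)^{-1}$ for $i\in I$. Then $b_i'^2=1$. Since $b_{ui}$ centralizes $f(W_{ui})$, the element $b'_i$ centralizes $f(h_iW_{ui}h_i^{-1})=f'(W_i)$. By (H) there is a homomorphism $g':W(I)\to Q$ with $g'|_A=f'$ and $g'(a_i)=b'_i$.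

**Step 4: surjectivity.** The image of $g'$ contains $f'(A)=f(A)$, hence all $f(h_i)$, hence all $b_{ui}$ with $i\in I$, i.e. all $b_j$ with $j\in J$. These together with $f(A)$ generate $g(W(J))=Q$.

Thus $\mathcal F(W(J))\subseteq\mathcal F(W(I))$. Since $I=u^{-1}J$, the same argument gives the reverse inclusion. $\square$

## 6. Automorphisms of $A_R$ act affinely on types

To tell the discrete groups apart, we must know which permutations of types are realized by automorphisms of $A$. For the converse in Theorem 2(2) we need the same for $\hat A$. One computation serves both.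

**Lemma 2.** Let $\alpha$ be an automorphism of $A_R$ (continuous if $R=\hat{\mathbb Z}$). There are $u\in R^*$, $c\in R$ such that for every $x\in R^n$, $\alpha(C_x)$ is conjugate in $A_R$ to some $C_{x'}$ with $|x'|=u|x|+c$.

*Proof.* **Step 1: $L_R$ is characteristic.** We show that $L_R$ is the set of elements with finitely many conjugates. The conjugates of $(l,1)$ are the $(\tau l,1)$ with $\tau\in S_n$, finitely many. Now take $(l,\sigma)$ with $\sigma\ne1$, say $\sigma(i)=k\ne i$. Choose $j\ne i$ and $m_0=e_i-e_j$. Then $m_0-\sigma m_0=e_i+e_{\sigma(j)}-e_j-e_k\ne0$, since $e_i$ has positive coefficient in $e_i+e_{\sigma(j)}$ and coefficient $0$ in $e_j+e_k$. The conjugates of $(l,\sigma)$ by $t_{Nm_0}$, $N\in\mathbb Z$, are $(l+N(m_0-\sigma m_0),\sigma)$. They are pairwise distinct because $L_R$ is torsion-free.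

**Step 2: the induced automorphism of $S_n$ is inner.** By Step 1, $\alpha$ induces an automorphism $\beta$ of $L_R$ and an automorphism $\bar\alpha$ of $A_R/L_R=S_n$. The map $\beta$ is $R$-linear: this is clear for $R=\mathbb Z$, and for $R=\hat{\mathbb Z}$ it follows from continuity since $\mathbb Z$ is dense in $\hat{\mathbb Z}$. Applying $\alpha$ to $(0,\sigma)(l,1)(0,\sigma)^{-1}=(\sigma l,1)$ gives
$$\beta\sigma=\bar\alpha(\sigma)\beta\quad\text{on }L_R.\tag{2}$$
So $\sigma$ and $\bar\alpha(\sigma)$ have the same trace on the free $R$-module $L_R$. The trace of $\sigma$ on $R^n$ is its number $\mathrm{fix}(\sigma)$ of fixed points, and $S_n$ acts trivially on $R^n/L_R\cong R$, so the trace on $L_R$ is $\mathrm{fix}(\sigma)-1$. Hence $\bar\alpha$ preserves the number of fixed points and maps transpositions, which are the elements with exactly $n-2$ fixed points, to transpositions.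

Such an automorphism is inner (e.g. Rotman, *An Introduction to the Theory of Groups*, Ch. 7). Here is the reason. Let $\tau_k=\bar\alpha((k\ k{+}1))$, regarded as a two-element set. Consecutive $\tau_k$ do not commute, so they share exactly one point. Non-consecutive ones are distinct and commute, so they are disjoint. Write $\tau_1=\{a_1,a_2\}$ and $\tau_2=\{a_2,a_3\}$. Inductively, let $\tau_i=\{a_i,a_{i+1}\}$ for $i\le k$, with $k\ge2$ and $a_1,\dots,a_{k+1}$ distinct. Then $\tau_{k+1}$ meets $\tau_k$ in one point and is disjoint from $\tau_1\cup\dots\cup\tau_{k-1}=\{a_1,\dots,a_k\}$. So it contains $a_{k+1}$ and a new point $a_{k+2}$. The permutation $\rho:k\mapsto a_k$ then satisfies $\bar\alpha((k\ k{+}1))=\rho(k\ k{+}1)\rho^{-1}$ for all $k$, so $\bar\alpha$ is conjugation by $\rho$.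

Replace $\alpha$ by its composition with conjugation by $\rho^{-1}\in S_n\le A_R$. This replaces each $\alpha(C_x)$ by a conjugate, which does not affect the claim. So we may assume $\bar\alpha=\mathrm{id}$.

**Step 3: $\beta$ is a scalar.** By (2), $\beta$ now commutes with $S_n$. Let $x=\beta(e_1-e_2)$. Then $(1\,2)x=\beta(e_2-e_1)=-x$, so $x_2=-x_1$, and $x_i=-x_i$ for $i\ge3$, so $x_i=0$ since $R$ has no $2$-torsion. Hence $x=u(e_1-e_2)$ for some $u\in R$. By equivariance $\beta(e_i-e_j)=u(e_i-e_j)$ for all $i\neq j$, so $\beta$ is multiplication by $u$. Since $\beta$ is onto, $e_1-e_2=ul$ for some $l\in L_R$. Then $ul_1=1$, so $u\in R^*$.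

**Step 4: the translation parts come from a single vector.** Write $\alpha(0,\sigma)=(c(\sigma),\sigma)$. Multiplicativity of $\alpha$ says $c(\sigma\tau)=c(\sigma)+\sigma c(\tau)$, that is,
$$c(\sigma\tau)_k=c(\sigma)_k+c(\tau)_{\sigma^{-1}(k)}.\tag{3}$$
On the stabilizer of $1$ in $S_n$, (3) with $k=1$ says that $\tau\mapsto c(\tau)_1$ is a homomorphism from a finite group to the torsion-free group $R$, hence zero. Define $y_i=c(\sigma)_i$ for any $\sigma$ with $\sigma(1)=i$. This is well defined: two choices differ by $\sigma\to\sigma\tau$ with $\tau(1)=1$, and $c(\sigma\tau)_i=c(\sigma)_i+c(\tau)_1=c(\sigma)_i$. For $\rho\in S_n$ and $\sigma(1)=i$, (3) gives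
$$y_{\rho(i)}=c(\rho\sigma)_{\rho(i)}=c(\rho)_{\rho(i)}+c(\sigma)_i=c(\rho)_{\rho(i)}+y_i .$$
With $j=\rho(i)$ this reads $c(\rho)_j=y_j-y_{\rho^{-1}(j)}$. So $c(\rho)=y-\rho y$.

**Step 5: the effect on $C_x$.** Now $\alpha(l,\sigma)=\alpha(l,1)\alpha(0,\sigma)=(ul+y-\sigma y,\sigma)$. Therefore
$$\alpha(C_x)=\{(u(x-\sigma x)+y-\sigma y,\sigma)\}=C_{ux+y},$$
and $|ux+y|=u|x|+|y|$. The claim holds with $c=|y|$. $\square$

Combined with (1): for $R=\mathbb Z$, an automorphism of $A$ sends $W_k$ to a conjugate of $W_{\pm k+c}$, with sign and $c$ independent of $k$. For $R=\hat{\mathbb Z}$, it sends $W_k$ to a conjugate of $W_{uk+c}$ with $u\in(\mathbb Z/n)^*$.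

## 7. Centralizers on the Bass–Serre tree, and non-isomorphism

Lemma 2 controls automorphisms of $A$. To use it on an isomorphism $W(I)\to W(J)$ we need two things: an intrinsic way to read $I$ off the classes $W_k$, and a proof that the isomorphism carries $A$ to $A$. The tree of (T) supplies both.

**Lemma 3.** For $k\in\mathbb Z/n$, the centralizer of $W_k$ in $W(I)$ is nontrivial if and only if $k\in I$.

*Proof.* If $k\in I$, the centralizer contains $a_k\ne1$. Let $k\notin I$ and let $z$ centralize $W_k$.

We first show $z\in A$. The fixed set of $W_k$ in $T_I$ is a subtree containing $v_0$. If it contained another point, $W_k$ would fix an edge at $v_0$, so $W_k\subseteq gW_ig^{-1}$ with $g\in A$, $i\in I$. Both groups have order $n!$, so $W_k=gW_ig^{-1}$, and $k=i$ by (1), contradicting $k\notin I$. So $v_0$ is the only fixed point of $W_k$. As $z$ centralizes $W_k$, it preserves the fixed set, so $z$ fixes $v_0$ and $z\in A$.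

Now compute inside $A$. Put $x=\varepsilon_k$ and $z'=t_x^{-1}zt_x=(l',\tau)$. If $z=(l,\tau)$, then $l'=l-x+\tau x$, so $|l'|=0$ and $z'\in A$. It centralizes $t_x^{-1}C_xt_x=C_0=S_n$. So $\tau$ is central in $S_n$, i.e. $\tau=1$ as $n\ge3$, and $l'$ is fixed by $S_n$, i.e. $l'\in\mathbb Z\mathbf 1$. Since $|l'|=0$, we get $l'=0$ and $z=1$. $\square$

**Proof of "only if" in Theorem 2(1).** Let $\theta:W(I)\to W(J)$ be an isomorphism, and write $A_I$, $A_J$ for the copies of $A$ in the two groups.

**Step 1: after an inner automorphism, $\theta(A_I)=A_J$.** The group $A$ is generated by the finitely many involutions $s_k$, and all products $s_ks_l$ have finite order. Such a group fixes a vertex in any action on a tree without inversions (Serre, *Trees*, I.6.5, Cor. 2 to Prop. 26). Let $A_I$ act on $T_J$ through $\theta$. It fixes a vertex, and since it is infinite while conjugates of the $B_j$ are finite, $\theta(A_I)\subseteq gA_Jg^{-1}$ for some $g\in W(J)$. By symmetry $\theta^{-1}(A_J)\subseteq hA_Ih^{-1}$ for some $h\in W(I)$. Hence, with $k=\theta^{-1}(g)h$,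
$$A_I\subseteq\theta^{-1}(gA_Jg^{-1})\subseteq kA_Ik^{-1}.$$
So $A_I$ fixes both $v_0$ and $kv_0$ in $T_I$. If these were different vertices, $A_I$ would fix an edge, but edge stabilizers are finite and $A_I$ is infinite. So $kv_0=v_0$, hence $k\in A_I$ and $kA_Ik^{-1}=A_I$. All inclusions displayed are equalities, and $\theta(A_I)=gA_Jg^{-1}$. Compose $\theta$ with conjugation by $g^{-1}$.

**Step 2: reading off $I$.** Let $\alpha=\theta|_A\in\operatorname{Aut}(A)$. By Lemma 2 and (1), $\alpha(W_k)$ is conjugate in $A$ to $W_{\pi(k)}$ with $\pi(k)=\pm k+c$. The isomorphism $\theta$ carries the centralizer of $W_k$ in $W(I)$ to the centralizer of $\alpha(W_k)$ in $W(J)$, which is conjugate to the centralizer of $W_{\pi(k)}$ in $W(J)$. By Lemma 3, applied to both groups, $k\in I\iff\pi(k)\in J$. Since $\pi$ is a bijection, $J=\pi(I)=\pm I+c$. $\square$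

This completes the proof of Theorem 2(1), and with Section 5 it proves Theorem 1: the answer to the question is no. What remains is the converse in Theorem 2(2), which is not needed for Theorem 1.

## 8. Recognizing $\hat A$ inside $\hat W(I)$

Assume from now on that $\mathcal F(W(I))=\mathcal F(W(J))$. We must find $u\in(\mathbb Z/n)^*$ and $c$ with $J=uI+c$. Let $G$ be a finitely generated residually finite group, so $G\subseteq\hat G$. Bars denote closures in $\hat G$. We use these standard facts.

* Homomorphisms from $G$ to a finite group $Q$ correspond to continuous homomorphisms $\hat G\to Q$.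
* If $U$ is normal of finite index in $G$, then $\bar U$ is open and normal in $\hat G$, $\bar U\cap G=U$, and $\hat G/\bar U=G/U$. Every open normal subgroup $V$ of $\hat G$ is the closure of $V\cap G$. Moreover $\bar U\cong\hat U$, because every finite-index subgroup of $U$ contains a finite-index normal subgroup of $G$.
* (Dixon–Formanek–Poland–Ribes, *Profinite completions and isomorphic finite quotients*, J. Pure Appl. Algebra 23 (1982).) If two finitely generated groups have the same finite quotients, their profinite completions are topologically isomorphic.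

So there is a topological isomorphism $\theta:\hat W(I)\to\hat W(J)$. The retraction $W(I)\to A$, $a_i\mapsto1$, shows that $\hat A\to\hat W(I)\to\hat A$ is the identity. Hence the closure $\bar A_I$ of $A$ in $\hat W(I)$ is canonically $\hat A$. The same holds for $\bar A_J\subseteq\hat W(J)$.

We would like to repeat Section 7. Its first step let $A_I$ act on $T_J$ through $\theta$. Now $\theta$ is an isomorphism of completions and need not map $W(I)$ into $W(J)$, so it does not give an action of $A_I$ on $T_J$. We need to characterize the conjugates of $\bar A_I$ in terms of the profinite group alone.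

**Proposition 1.** $\theta(\bar A_I)$ is conjugate to $\bar A_J$ in $\hat W(J)$.

*Proof.* **Step 1: finite-index subgroups that are free products.** The purpose is to remove all the finite groups. Write $W=W(I)$. By (H), the map $A\to A/L=S_n$ and $a_i\mapsto$ the $i$-th generator of $C_2^I$ define a homomorphism $W\to S_n\times C_2^I$. Let $K_I$ be its kernel. The map is injective on each $B_i=W_i\times\langle a_i\rangle$ and has kernel $L$ on $A$.

Let $U\le K_I$ be normal of finite index in $W$. Then $U$ meets all conjugates of the $B_i$ trivially, and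
$$U\cap gAg^{-1}=\Lambda_g:=g\Lambda g^{-1},\qquad\Lambda=U\cap A\le L .$$
Here $\Lambda$ has finite index in $L$, so $\Lambda\cong\mathbb Z^d$ with $d=n-1\ge2$. Consider the action of $U$ on $T_I$. Edge stabilizers are trivial, and the quotient graph is finite. By Bass–Serre theory, $U$ is a free product of a free group of finite rank and of vertex stabilizers, one for each orbit of vertices. The vertices $gB_i$ have trivial stabilizer in $U$, and the vertices $gA$ have stabilizer $\Lambda_g$. So the non-free factors are the groups $\Lambda_g$ with $g$ running over representatives of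
$$E:=U\backslash W/A=W/UA ,$$
where the last equality holds because $U$ is normal. Since $A$ normalizes $\Lambda$, we have $\Lambda_{uga}=u\Lambda_gu^{-1}$ for $u\in U$, $a\in A$. So up to $U$-conjugacy $\Lambda_g$ depends only on the class $e\in E$ of $g$, and we write $\Lambda_e$.

We must recover the set $E$ from $\bar U$.

**Step 2: a relation visible in $\bar U$.** Fix a prime $p$ and let $H=\operatorname{Hom}(U,\mathbb F_p)$, a finite vector space, which is also the set of continuous homomorphisms $\bar U\to\mathbb F_p$. For $x,y\in H$ write $x\perp y$ if there is a homomorphism from $U$ to the group of unitriangular $3\times3$ matrices over $\mathbb F_p$ with $(1,2)$-entry $x$ and $(2,3)$-entry $y$. Equivalently, there is a continuous one from $\bar U$. So the relation depends only on the profinite group $\bar U$.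

As small examples: if $U$ is free, then $x\perp y$ always, since we may lift the images of free generators arbitrarily. If $U=\mathbb Z^2$ and $x,y$ are the two coordinates mod $p$, then $x\not\perp y$, because the matrices assigned to the basis elements would have to commute and the computation below shows that they do not.

In general, a homomorphism on a free product is a family of homomorphisms on the factors, so we look at each factor. On infinite cyclic factors the required homomorphism always exists. On $\Lambda_e$, which is free abelian, it exists if and only if the lifts of a basis can be chosen to commute. Let $M(a,b,c)$ be the unitriangular matrix with $(1,2)$-entry $a$, $(2,3)$-entry $b$ and $(1,3)$-entry $c$. The $(1,3)$-entry of $M(a,b,c)M(a',b',c')$ is $c+c'+ab'$, and in the opposite order it is $c+c'+a'b$. So lifts of $\lambda,\mu\in\Lambda_e$ commute if and only if $x(\lambda)y(\mu)=x(\mu)y(\lambda)$, whatever $c,c'$ are. Requiring this for all pairs from a basis says that the $2\times d$ matrix of values of $x$ and $y$ on the basis has rank at most 1. Hence, with $x_e=x|_{\Lambda_e}$,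
$$x\perp y\iff x_e,y_e\text{ are linearly dependent for all }e\in E.\tag{4}$$
Replacing $\Lambda_e$ by a $U$-conjugate does not matter here, since elements of $H$ are constant on $U$-conjugacy classes.

**Step 3: recovering $E$ from $\perp$.** Since $U$ is a free product, the restriction $H\to\bigoplus_e\operatorname{Hom}(\Lambda_e,\mathbb F_p)$ is surjective, and each summand has dimension $d$. Put $\operatorname{supp}x=\{e:x_e\ne0\}$ and $\operatorname{Ann}(x)=\{y\in H:x\perp y\}$. By (4),
$$\operatorname{Ann}(x)=\{y:\ y_e\in\mathbb F_px_e\text{ for all }e\in\operatorname{supp}x\},$$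
a subspace of codimension $(d-1)|\operatorname{supp}x|$. As $d\ge2$, we have $\operatorname{Ann}(x)=H$ exactly when the support is empty. So the set $P$ of those $x$ with $\operatorname{Ann}(x)\ne H$ and $|\operatorname{Ann}(x)|$ maximal subject to this is
$$P=\{x:|\operatorname{supp}x|=1\}.$$

For $x,y\in P$ let $x\approx y$ mean: $x\not\perp y$ or $\operatorname{Ann}(x)=\operatorname{Ann}(y)$. We claim that $x\approx y$ if and only if the supports agree. Suppose both supports are $\{e\}$. If $x_e,y_e$ are independent, then $x\not\perp y$. If they are dependent, then $\mathbb F_px_e=\mathbb F_py_e$ and $\operatorname{Ann}(x)=\operatorname{Ann}(y)$. Now suppose the supports are $\{e\}\ne\{e'\}$. Then $x\perp y$ by (4). Moreover, by surjectivity of restriction and $d\ge2$, there is $z\in H$ with $z_e\notin\mathbb F_px_e$ and $z_{e'}=0$. Then $z\in\operatorname{Ann}(y)\setminus\operatorname{Ann}(x)$, so the annihilators differ. Hence $\approx$ is an equivalence relation, its classes are in canonical bijection with $E$, and it is defined from $\bar U$ alone.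

**Step 4: the action on $E$.** The group $\hat W$ acts on $\bar U$ by conjugation, hence on $H$ by $(wx)(u)=x(w^{-1}uw)$, and it preserves $\perp$, $P$ and $\approx$. The subgroup $\bar U$ acts trivially on $H$ since $\mathbb F_p$ is abelian, so the action factors through $\hat W/\bar U=W/U$. For $w\in W$ we have $w\Lambda_gw^{-1}=\Lambda_{wg}$ and $(wx)(w\lambda w^{-1})=x(\lambda)$. So $\operatorname{supp}(wx)=w\operatorname{supp}(x)$, and the action on $P/{\approx}$ is left multiplication on $E=W/UA$. It is transitive. The stabilizer of the base point in $\hat W$ is $\bar UA$. This is a finite union of cosets of $\bar U$, hence closed, so it contains $\bar A_I$ and equals $\bar U\bar A_I$. The other point stabilizers are the conjugates of $\bar U\bar A_I$.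

**Step 5: comparing $I$ and $J$ at one level.** Let $V$ be an open normal subgroup of $\hat W(I)$ with $V\subseteq\overline{K_I}$ and $\theta(V)\subseteq\overline{K_J}$. Such $V$ form a base of neighborhoods of $1$. Then $V$ is the closure of $V\cap W(I)\le\overline{K_I}\cap W(I)=K_I$, and $\theta(V)$ is the closure of $\theta(V)\cap W(J)\le K_J$. So Steps 1–4 apply to both, with the same $p$. The isomorphism $\theta:V\to\theta(V)$ induces a bijection between the two sets $P/{\approx}$, equivariant with respect to $\theta:\hat W(I)\to\hat W(J)$. Therefore $\theta$ maps point stabilizers to point stabilizers, and the set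
$$X_V=\{h\in\hat W(J):\ \theta(V\bar A_I)=h\,\theta(V)\bar A_J\,h^{-1}\}$$
is nonempty.

**Step 6: passing to the limit.** We want one $h$ that works for all $V$. If $h\in X_V$ and $v\in\theta(V)$, then $vh\in X_V$, since $v$ lies in the subgroup $h\theta(V)\bar A_Jh^{-1}$ and so normalizes it. Thus $X_V$ is a union of cosets of the open normal subgroup $\theta(V)$ and is closed. If $V'\subseteq V$, multiplying the defining equation for $V'$ by $\theta(V)$ gives the one for $V$, so $X_{V'}\subseteq X_V$. Hence $X_{V_1\cap V_2}\subseteq X_{V_1}\cap X_{V_2}$, and finite intersections of the $X_V$ are nonempty. By compactness there is $h\in\bigcap_VX_V$. Since $\bar A_I$ and $\bar A_J$ are closed, $\bigcap_VV\bar A_I=\bar A_I$ and $\bigcap_V\theta(V)\bar A_J=\bar A_J$. Intersecting the equations defining the $X_V$ gives $\theta(\bar A_I)=h\bar A_Jh^{-1}$. $\square$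

## 9. Counting extensions and multisets in $\mathbb Z/n$

By Proposition 1 we may compose $\theta$ with an inner automorphism and assume $\theta(\bar A_I)=\bar A_J$. Let $\alpha\in\operatorname{Aut}(\hat A)$ be the restriction, a continuous automorphism. By Lemma 2 for $R=\hat{\mathbb Z}$ and (1), there are $u\in(\mathbb Z/n)^*$ and $c\in\mathbb Z/n$ such that
$$\alpha(W_k)\text{ is conjugate in }\hat A\text{ to }W_{\pi(k)},\qquad\pi(k)=uk+c .$$
Put $I'=\pi^{-1}(J)$. We shall show $I=I'$. Then $J=\pi(I)=uI+c$, as required. In Section 7 this was the role of centralizers in $W(I)$. Here we use only homomorphisms to finite groups, and count them with (H).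

**Step 1: a counting identity.** For a finite group $Q$ and a continuous homomorphism $f:\hat A\to Q$ put
$$h_f(k)=\#\{q\in C_Q(f(W_k)):q^2=1\}.$$
By (H), $f$ has exactly $\prod_{i\in I}h_f(i)$ extensions to continuous homomorphisms $\hat W(I)\to Q$, and $f\alpha^{-1}$ has $\prod_{j\in J}h_{f\alpha^{-1}}(j)$ extensions to $\hat W(J)$. Composition with $\theta^{-1}$ is a bijection between these two sets of extensions. Since $f\alpha^{-1}(W_{\pi(k)})$ is conjugate in $Q$ to $f(W_k)$, we have $h_{f\alpha^{-1}}(\pi(k))=h_f(k)$. Writing $j=\pi(k)$ with $k\in I'$ we obtain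
$$\prod_{i\in I}h_f(i)=\prod_{i\in I'}h_f(i)\qquad\text{for all }(Q,f).\tag{5}$$

**Step 2: test groups that turn products into sums of orbit counts.** We choose $Q$ so that $h_f(i)$ is, up to a bounded factor, an exponential whose exponent we can compute. Let $\tilde A=A/nL$. For $k\in\mathbb Z/n$ it acts on
$$X_k=\{x\in(\mathbb Z/n)^n:|x|=k\}$$
by $(l,\sigma)x=l+\sigma x$. An element $(\varepsilon_i-\sigma\varepsilon_i,\sigma)$ of $W_i=t_{\varepsilon_i}S_nt_{\varepsilon_i}^{-1}$ sends $x$ to $\varepsilon_i+\sigma(x-\varepsilon_i)$. So the map $x\mapsto x-\varepsilon_i$ turns the action of $W_i$ on $X_k$ into the permutation action of $S_n$ on $X_{k-i}$. The orbits of $S_n$ on $X_s$ are the $n$-element multisets in $\mathbb Z/n$ with sum $s$. Let $N(s)$ be their number. Then $W_i$ has exactly $N(k-i)$ orbits on $X_k$.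

For $r\ge1$ let $M=(\mathbb F_2^r)^{X_k}$, the group of functions $X_k\to\mathbb F_2^r$ with the induced action of $\tilde A$. Let $Q=M\rtimes\tilde A$, and let $f$ be induced by $A\to\tilde A\le Q$. For $w\in\tilde A$ we have $(e,z)(0,w)=(e,zw)$ and $(0,w)(e,z)=(we,wz)$. So $(e,z)$ centralizes $f(W_i)$ if and only if $e\in M^{W_i}$ and $z$ centralizes the image of $W_i$ in $\tilde A$. A $W_i$-invariant function is constant on orbits, so $|M^{W_i}|=2^{rN(k-i)}$. All elements $(e,1)$ with $e\in M^{W_i}$ satisfy $(e,1)^2=1$. Hence
$$2^{rN(k-i)}\le h_f(i)\le|\tilde A|\,2^{rN(k-i)} .$$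
Insert this in (5), take $\frac1r\log_2$ and let $r\to\infty$. The factor $|\tilde A|$ does not depend on $r$ and disappears, so
$$\sum_{i\in I}N(k-i)=\sum_{i\in I'}N(k-i)\qquad\text{for all }k\in\mathbb Z/n.$$
In other words, with $1_I$ and $1_{I'}$ the indicator functions and $*$ the convolution on $\mathbb Z/n$,
$$(1_I-1_{I'})*N=0.\tag{6}$$

**Step 3: $N$ is invertible for convolution.** We show that no Fourier coefficient of $N$ vanishes. Take $n=3$ as a first case. The multisets of size 3 in $\mathbb Z/3$ with sum $0$ are $000,111,222,012$; those with sum $1$ are $001,112,220$; those with sum $2$ are $002,110,221$. So $N=(4,3,3)$. The trivial character gives $10$, and a character of order 3 gives $4+3\omega+3\omega^2=1$, where $\omega$ is a primitive cube root of unity.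

In general let $\chi$ be a character of $\mathbb Z/n$ of order $e$, so $e\mid n$. Expanding geometric series, a multiset $\{y_1,\dots,y_n\}$ contributes $\chi(y_1)\cdots\chi(y_n)=\chi(y_1+\dots+y_n)$ to the coefficient of $T^n$ in $\prod_{y\in\mathbb Z/n}(1-\chi(y)T)^{-1}$. So $\sum_sN(s)\chi(s)$ is that coefficient. The values $\chi(y)$ run through the $e$-th roots of unity, each taken $n/e$ times, and $\prod_{\zeta^e=1}(1-\zeta T)=1-T^e$. Hence
$$\prod_{y\in\mathbb Z/n}\frac1{1-\chi(y)T}=(1-T^e)^{-n/e},$$
and the coefficient of $T^n=(T^e)^{n/e}$ is
$$\sum_sN(s)\chi(s)=\binom{2n/e-1}{n/e}>0 .$$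
(For $n=3$: $\binom53=10$ for $e=1$ and $\binom11=1$ for $e=3$, as computed.)

The Fourier transform turns (6) into a product that vanishes at every character. Since the factor coming from $N$ never vanishes, all Fourier coefficients of $1_I-1_{I'}$ are zero. Hence $1_I=1_{I'}$, i.e. $I=I'$, and $J=uI+c$. This proves "only if" in Theorem 2(2) and completes the proof of Theorem 2. $\blacksquare$
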